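# Harmonic homeomorphisms of closed negatively curved manifolds that are not diffeomorphisms

## 1. The guess that they are diffeomorphisms: circles, flat tori, plane domains

Let $f:(N,g)\to(M,h)$ be a smooth map between Riemannian manifolds, $N$ closed. Its energy is $E(f)=\frac12\int_N|df|^2$, and the negative $L^2$-gradient of $E$ is the tension field, in local coordinates
$$\tau(f)^\alpha=g^{ij}\Big(\partial_i\partial_jf^\alpha-\Gamma^k_{ij}(g)\,\partial_kf^\alpha+\Gamma^\alpha_{\beta\gamma}(h)\,\partial_if^\beta\,\partial_jf^\gamma\Big).$$
The map is harmonic if $\tau(f)=0$. If $h$ is flat and we use Euclidean coordinates on the target, this says that each component of $f$ is a harmonic function. Local isometries between manifolds of equal dimension are harmonic.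

The problem comes from Ramesh Kasilingam, "Smooth and PL-Rigidity Problems on Locally Symmetric Spaces", arXiv:1510.04140 (2015). Let $N^n$ and $M^n$ be closed Riemannian manifolds of negative sectional curvature and let $f:N\to M$ be a homeomorphism which is harmonic. Must $f$ be a diffeomorphism?

The first guess is yes. A smooth homeomorphism such as $x\mapsto x^3$ can fail to be a diffeomorphism, but harmonic maps satisfy an elliptic equation and look too rigid for that. Some cases can be tested by hand. They are flat, not negatively curved, but they test the mechanism.

*Flat tori, and circles for $n=1$.* Let $f:\mathbb R^n/\Lambda\to\mathbb R^n/\Lambda'$ be harmonic. A lift satisfies $\tilde f(x+\lambda)=\tilde f(x)+A\lambda$ for $\lambda\in\Lambda$ with $A$ linear, so $\tilde f(x)=Ax+p(x)$ with $p$ periodic. The components of $\tilde f$ are harmonic functions, hence so are those of $p$, and a periodic harmonic function is constant. So $f$ is affine. If $f$ is a homeomorphism, $A$ is invertible and $f$ is a diffeomorphism.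

*Plane domains.* Let $f:D\to\mathbb R^2$ be a homeomorphism of a plane domain onto an open set, with harmonic components, and suppose that $df$ is singular at $0\in D$. After a linear change of target coordinates the first component $u$ has $\nabla u(0)=0$; put $c=u(0)$. Near $0$ we have $u=\operatorname{Re}\Phi$ with $\Phi$ holomorphic, and $\Phi$ is not constant because $f$ is injective. Since $\Phi'(0)=0$, $\Phi-\Phi(0)$ has a zero of some order $k\ge2$, so near $0$ it is the $k$-th power of a local coordinate. Hence $\{u=c\}$ is near $0$ a star of $2k\ge4$ arcs with common end $0$. But $f$ maps $\{u=c\}$ homeomorphically onto the part of a line that lies in the open set $f(D)$, and near $f(0)$ this is an interval. Removing the center leaves $2k$ arcs on one side and $2$ on the other. So $df$ is never singular.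

The guess survives, and the last argument was purely local. The next section tries the local argument in dimension three.

## 2. A cubic harmonic homeomorphism of $\mathbb R^3$

For $\lambda\in\mathbb R$ consider
$$P_\lambda(x,y,z)=\big(x^3-3xz^2+yz+\lambda x,\;\;y-3xz,\;\;z\big).$$
The Laplacian of the first component is $6x-6x=0$; the others are harmonic too. Put $v=y-3xz$. The map $(x,y,z)\mapsto(x,v,z)$ is a polynomial diffeomorphism, and substituting $y=v+3xz$ gives the first component as
$$x^3-3xz^2+z(v+3xz)+\lambda x=x^3+\lambda x+zv .$$
So $P_\lambda$ is, up to that diffeomorphism, $(x,v,z)\mapsto(x^3+\lambda x+zv,v,z)$, with Jacobian $3x^2+\lambda$. Therefore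

- for $\lambda>0$, $P_\lambda$ is a harmonic diffeomorphism of $\mathbb R^3$;
- for $\lambda=0$, $P_0$ is a harmonic homeomorphism of $\mathbb R^3$ whose differential is singular along $\{x=0\}$;
- for $\lambda<0$, $P_\lambda$ is not injective.

Taking the product with the identity of $\mathbb R^{n-3}$ gives the same in every dimension $n\ge3$. So the local argument breaks down for $n\ge3$, and we can see where. The first component $u=x^3-3xz^2+yz$ of $P_0$ has a critical point at $0$ with quadratic part $yz$, so its zero set has a pair of planes as tangent cone. Still, $\{u=0\}=P_0^{-1}(\text{plane})$ is a topological plane, the graph-like set $x=-(zv)^{1/3}$. In three variables a critical point need not show in the topology of the level set.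

Can we transplant $P_0$ into a closed negatively curved manifold? Two things stop us. In negative curvature the harmonic map in a homotopy class is determined by the two metrics (F1 below), so it cannot be prescribed on a piece and patched. And the property of $P_0$ is fragile: the family shows that arbitrarily small perturbations turn it into a diffeomorphism or into a non-injective map.

The family also suggests a way around. The two ends are robust: being a diffeomorphism is $C^1$-open, and so is having a point of negative Jacobian for a map homotopic to the identity. The fragile map sits at the first parameter at which $P_\lambda$ stops being a diffeomorphism. We shall show that in the real-analytic category the map at such a first parameter is always a homeomorphism, and then build a path of metrics with a robust bad end.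

## 3. Statements: dimension two against dimension at least three

Manifolds are connected and $n\ge2$.

**Theorem A.** For every $n\ge3$ there is $R_n$ such that the following holds. Let $M^n$ be any closed hyperbolic manifold with injectivity radius $>R_n$. Then the smooth manifold $M$ carries real-analytic metrics $g,h$ of negative sectional curvature, and a harmonic map $f:(M,g)\to(M,h)$, homotopic to the identity, that is a homeomorphism but not a diffeomorphism: $df$ is singular at some point, so $f^{-1}$ is not $C^1$. Moreover $f$ is real-analytic and is a $C^\infty$-limit of harmonic diffeomorphisms.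

**Theorem B.** Let $N,M$ be closed real-analytic $n$-manifolds and let $g_t,h_t$ ($t\in[0,1]$) be $C^\infty$-continuous paths of real-analytic metrics on $N,M$, with $h_t$ of negative sectional curvature. Fix a homotopy class of maps $N\to M$ containing a diffeomorphism, and let $f_t:(N,g_t)\to(M,h_t)$ be its unique harmonic representative. If $f_0$ is a diffeomorphism and $f_1$ is not, then for $t_*=\min\{t:f_t\text{ is not a diffeomorphism}\}$ the map $f_{t_*}$ is a homeomorphism and not a diffeomorphism.

**Theorem C.** For $n\ge2$, "every harmonic homeomorphism between closed negatively curved $n$-manifolds is a diffeomorphism" holds if and only if $n=2$.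

**Theorem D.** For $M$ as in Theorem A there are also real-analytic negatively curved metrics on $M$ for which the harmonic map homotopic to the identity is not injective.

The manifolds in Theorem A exist for all $n$. Closed hyperbolic $n$-manifolds exist (Borel 1963). In a closed hyperbolic manifold only finitely many nontrivial conjugacy classes of $\pi_1$ are represented by closed geodesics of length $\le2R$. Since $\pi_1$ is residually finite (Mal'cev), each of these classes is avoided by some normal subgroup of finite index. The intersection of these finitely many subgroups gives a finite cover without closed geodesics of length $\le2R$, that is, with injectivity radius $>R$. So the answer to the problem is no for every $n\ge3$.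

For $n=2$ in Theorem C we quote the theorem of Schoen–Yau (Invent. Math. 44, 1978) and Sampson (1978): a harmonic map of degree $\pm1$ between closed oriented surfaces of the same genus $\ge2$, with target of curvature $\le0$, is a diffeomorphism. A closed oriented surface of negative curvature has genus $\ge2$ by Gauss–Bonnet, and a homeomorphism has degree $\pm1$. If the surfaces are not orientable, lift the homeomorphism to the orientation covers; the lift is a harmonic homeomorphism, hence a diffeomorphism, so the original map is a bijective local diffeomorphism. The rest of Theorem C is Theorem A.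

It remains to prove Theorems B, A and D.

## 4. Harmonic maps, distance functions and analytic sets

**(F1) Existence and uniqueness** (Eells–Sampson, Hartman). If the target is closed with curvature $<0$, each homotopy class contains a harmonic map. It is unique unless its image is a point or a closed geodesic. A map homotopic to a diffeomorphism is onto, by the mod 2 degree, so in such a class the harmonic map is unique when $n\ge2$. If the target curvature is $\le0$, harmonic maps minimize energy in their homotopy class.

**(F2) Compactness.** Let $g_i\to g$ and $h_i\to h$ in $C^\infty$, with $h_i$ of curvature $\le0$, and let $f_i:(N,g_i)\to(M,h_i)$ be harmonic in a fixed homotopy class. Then a subsequence converges in $C^\infty$ to a harmonic map $(N,g)\to(M,h)$ in that class.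

Indeed, comparing with a fixed smooth map in the class, $E(f_i)\le C$ by (F1). The Bochner inequality $\frac12\Delta|df_i|^2\ge-C|df_i|^2$ (here target curvature $\le0$ is used) and Moser iteration give $\sup|df_i|\le C$. Elliptic bootstrapping bounds all derivatives, and Arzelà–Ascoli applies. If the limit harmonic map is unique, every subsequence has a further subsequence with the same limit, so the whole sequence converges. In particular, in Theorem B, $t\mapsto f_t$ is continuous into $C^\infty$.

**(F3) Analyticity.** Harmonic maps between real-analytic Riemannian manifolds are real-analytic (Morrey 1958).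

**(F4) Compact real-analytic sets carry a top mod 2 cycle.** A real-analytic subset is a closed set that is locally the common zero set of finitely many real-analytic functions. Let $K$ be a nonempty compact one, of dimension $d$. It is triangulable (Łojasiewicz 1964), and the link of every point has even Euler characteristic (Sullivan, *Combinatorial invariants of analytic spaces*, LNM 192, 1971). For example, at the crossing of the figure eight $\{y^2=x^2-x^4\}$ the link is four points. A closed interval is not a real-analytic subset of the line or plane: the link of an end is one point. The consequence we need is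
$$H_d(K;\mathbb Z/2)\ne0,\qquad H^d(K;\mathbb Z/2)\neq0. \tag{1}$$
For $d=0$ this is clear. Let $d\ge1$ and let $x$ be interior to a $(d-1)$-simplex lying on exactly $m$ $d$-simplices. The link of $x$ is the join $S^{d-2}*\{m\text{ points}\}$ (with $S^{-1}=\emptyset$), that is, the $(d-1)$-fold suspension of $m$ points. Since $\chi(\Sigma Y)=2-\chi(Y)$, its Euler characteristic is $\equiv m$ mod 2. So $m$ is even for every $(d-1)$-simplex, and the sum of all $d$-simplices is a mod 2 cycle. It is a nonzero chain and there are no $(d+1)$-simplices, so it is nonzero in homology. Over the field $\mathbb Z/2$, $H^d$ is dual to $H_d$.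

**(F5) The distance function.** A Hadamard manifold $X$ is a complete simply connected manifold of curvature $\le0$; its distance $d$ is smooth off the diagonal of $X\times X$. Let $p\ne q$ and let $\gamma:[0,d]\to X$ be the unit-speed geodesic from $p$ to $q$. For $(\xi,\eta)\in T_pX\times T_qX$ the second variation formula says
$$\operatorname{Hess}d\big((\xi,\eta),(\xi,\eta)\big)=\int_0^d|Y'|^2-\langle R(Y,\gamma')\gamma',Y\rangle\;\ge0, \tag{2}$$
where $Y$ is the normal Jacobi field with end values the normal parts $\xi^\perp,\eta^\perp$. If the curvature is $\le-c<0$ along $\gamma([0,\ell])$ with $\ell\le d$, then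
$$\operatorname{Hess}d\big((\xi,\eta),(\xi,\eta)\big)\ge\sqrt c\,\tanh(\sqrt c\,\ell)\,|\xi^\perp|^2 . \tag{3}$$
Indeed, with $j=|Y|$ we have $|j'|\le|Y'|$ a.e., so the Hessian is $\ge\int_0^\ell(j'^2+cj^2)$. Put $\vartheta(t)=\sqrt c\tanh(\sqrt c(\ell-t))$, so $\vartheta'=\vartheta^2-c$ and
$$j'^2+cj^2+(\vartheta j^2)'=j'^2+\vartheta^2j^2+2\vartheta jj'=(j'+\vartheta j)^2\ge0 .$$
Integrating over $[0,\ell]$ and using $\vartheta(\ell)=0$ gives $\int_0^\ell(j'^2+cj^2)\ge\vartheta(0)j(0)^2$, which is (3).

For smooth maps $F,f$ into $X$, the chain rule for the Laplacian, applied to $d\circ(F,f)$ where $F\ne f$, gives with an orthonormal frame $e_i$ of the domain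
$$\Delta\,d(F,f)=\sum_i\operatorname{Hess}d\big((dFe_i,dfe_i),(dFe_i,dfe_i)\big)+\langle\nabla_1d,\tau(F)\rangle+\langle\nabla_2d,\tau(f)\rangle, \tag{4}$$
and $|\nabla_1d|=|\nabla_2d|=1$.

**(F6) Lifts.** Let $M$ be a closed hyperbolic manifold with universal cover $\tilde M$. If $f:M\to M$ is homotopic to $\mathrm{id}$, lifting a homotopy from $\mathrm{id}$ gives a lift $\tilde f$ commuting with all deck transformations. If $\gamma\tilde f$ is another such lift, then $\gamma\alpha\tilde f=\gamma\tilde f\alpha=\alpha\gamma\tilde f$ for every deck transformation $\alpha$, so $\gamma$ is central in $\pi_1(M)$; this group has trivial center, so $\gamma=1$. We call $\tilde f$ *the* lift of $f$. If $f_j\to f$ in $C^\infty$, then for large $j$ the homotopy along short geodesics from $f$ to $f_j$ lifts to one from $\tilde f$ to a lift of $f_j$ that is uniformly close to $\tilde f$; it commutes with deck transformations, so it is $\tilde f_j$. Hence $\tilde f_j\to\tilde f$ in $C^\infty$ on compact sets.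

## 5. The first non-diffeomorphism on an analytic path

Before the proof of Theorem B, note what analyticity must exclude. On the circle $\mathbb R/\mathbb Z$ take a smooth $b\ge0$ with $\int b=1$ that vanishes on an interval, and maps with $f_i'=(1-\frac1i)b+\frac1i$. These are diffeomorphisms, but their smooth limit collapses an interval to a point. The collapsed fiber is an interval, which is not an analytic set. In general the fibers of a limit of diffeomorphisms look like points to cohomology, while a compact analytic set of positive dimension does not, by (1).

**Proof of Theorem B.** By (F2), $t\mapsto f_t$ is continuous into $C^1$, and diffeomorphisms are $C^1$-open. So the set of $t$ for which $f_t$ is not a diffeomorphism is closed, it contains $1$ and not $0$, and $t_*>0$ exists. The map $f:=f_{t_*}$ is not a diffeomorphism, and $f=\lim f_i$ in $C^\infty$ with diffeomorphisms $f_i=f_{t_i}$, $t_i\uparrow t_*$. Being homotopic to a diffeomorphism, $f$ is onto. By (F3), $f$ is real-analytic.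

**Step B1: each fiber has a neighborhood basis of open cells.** Let $q\in M$ and $K=f^{-1}(q)$, a nonempty compact real-analytic set. Let $U\supset K$ be open. With balls and distances of $h_{t_*}$, choose $\delta$ with $2\delta<\operatorname{inj}(M,h_{t_*})$ and $f^{-1}(B_{3\delta}(q))\subset U$ (possible by compactness of $N$), and choose $i$ with $\sup d(f_i,f)<\delta$. Put $V=f_i^{-1}(B_{2\delta}(q))$. If $x\in K$, then $d(f_i(x),q)=d(f_i(x),f(x))<\delta$, so $x\in V$. If $x\in V$, then $d(f(x),q)<3\delta$, so $x\in U$. Thus $K\subset V\subset U$, and $V$ is diffeomorphic to the ball $B_{2\delta}(q)$, hence to $\mathbb R^n$.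

**Step B2: each fiber is a point.** By continuity of Čech cohomology, $\check H^*(K;\mathbb Z/2)$ is the direct limit of $H^*(V;\mathbb Z/2)$ over the open neighborhoods $V$ of $K$. The cells are cofinal, so the limit is the cohomology of a point. Since $K$ is triangulable, this is also its singular cohomology. By (1), $H^d(K;\mathbb Z/2)\ne0$ for $d=\dim K$, so $d=0$. Then $K$ is finite, and $H^0(K;\mathbb Z/2)=\mathbb Z/2$ shows that it is a single point.

**Step B3: conclusion.** So $f$ is a continuous bijection of compact Hausdorff spaces, that is, a homeomorphism. If $df$ were everywhere invertible, $f$ would be a bijective local diffeomorphism, hence a diffeomorphism. So $df$ is singular somewhere. $\square$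

## 6. How a large flat core can force a negative Jacobian

We now need a path of metrics on $M$ whose harmonic maps start at $\mathrm{id}$ and end at a non-diffeomorphism. Small changes of metric are useless: by (F2) the harmonic map stays $C^1$-close to $\mathrm{id}$ and is a diffeomorphism. Far from $\mathrm{id}$ we cannot compute harmonic maps, so we look for an explicit map $F$ that is almost harmonic and show that the harmonic map is near it.

Suppose that both metrics contain the same Euclidean ball of radius $L$, the core, and that along its boundary the harmonic map acts approximately by a diffeomorphism $\psi$ of the unit sphere. Then on the core it is close to $LH(x/L)$, where $H$ is the componentwise harmonic extension of $\psi$ to the unit ball. So we want $\psi$ isotopic to the identity and $\det DH(0)<0$. For $n=2$ this is impossible by the Radó–Kneser–Choquet theorem; for $n\ge3$ it is easy (Step 1). To impose $\psi$, we twist the domain metric outside the core so that $(r,y)\mapsto(r,\psi(y))$ is an isometry at distance $\ge S$ from the core. The tension of $F$ is then confined to a shell of fixed thickness.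

It remains to bound the distance $\rho$ between $F$ and the harmonic map $f$ by a constant $D$ that does not depend on $L$; after scaling the core to the unit ball the error is $D/L$. The obvious tool is that, by (2) and (4), $\Delta\rho\ge-|\tau(F)|$. This alone gives no bound: on a flat torus take $F=\mathrm{id}$ and $f$ a translation; both are harmonic and $\rho$ is an arbitrary constant. What helps is that next to the shell there is a collar of definite thickness in which the curvature is $\le-\frac14$ and $dF$ is isometric. There (3) gives $\Delta\rho\ge\kappa>0$, and this pays for a barrier function that absorbs both the tension in the shell and the kink of $F$ along the boundary of the core.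

Fix $n\ge3$ from here on. Let $\sigma$ be the round metric on the unit sphere $\mathbb S=S^{n-1}\subset\mathbb R^n$ and $|\mathbb S|$ its volume.

## 7. A twist of the sphere and a convex warping function

**Step 1: a diffeomorphism isotopic to the identity whose harmonic extension reverses orientation at the center.** *There is a smooth isotopy $\psi_\tau$ ($\tau\in[0,1]$) of $\mathbb S$ with $\psi_0=\mathrm{id}$ such that $\psi:=\psi_1$ satisfies $\det\int_{\mathbb S}\psi(y)y^T\,d\sigma<0$.*

Let $\Theta\in O(n)$ be a reflection. By symmetry $\int yy^T=\frac{|\mathbb S|}nI$, so $\int\Theta(y)y^T=\frac{|\mathbb S|}n\Theta$ has negative determinant. Since $\big|\int\psi y^T-\int\Theta(y)y^T\big|\le\|\psi-\Theta\|_{L^1}$, it suffices to make $\|\psi-\Theta\|_{L^1}$ small. The point is that $\psi$ may be wild on a set of small measure.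

Let $\epsilon>0$ be small. Vitali's theorem gives finitely many disjoint closed geodesic balls $D_i$ with centers $p_i$ and radii $<\epsilon$ whose union has complement of measure $<\epsilon$. Slightly larger concentric balls $D_i'$ are still disjoint. Since $\dim\mathbb S\ge2$ and $\mathbb S$ is connected, the complement of a finite set is connected, so a point can be moved along a path avoiding finitely many others by an isotopy supported near the path. Move the $p_i$ one at a time first to auxiliary points distinct from all $p_j$ and all $\Theta p_j$, then one at a time to $\Theta p_i$. Joining these isotopies, with time parameters made constant near the junctions, gives a smooth isotopy $\beta_\tau$ with $\beta_0=\mathrm{id}$ and $\beta_1(p_i)=\Theta(p_i)$ for all $i$. Choose $\delta>0$ with $\beta_1(B(p_i,\delta))\subset B(\Theta p_i,\epsilon)$ for all $i$. Let $\alpha_\tau$ be a radial isotopy from $\mathrm{id}$, supported in $\bigcup D_i'$, with $\alpha_1(D_i)\subset B(p_i,\delta)$: in geodesic polar coordinates about $p_i$ take $(\varrho,\omega)\mapsto((1-\tau)\varrho+\tau\lambda(\varrho),\omega)$, where $\lambda$ is smooth with $\lambda'>0$,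 a small multiple of $\varrho$ on the radii of $D_i$, and the identity near the boundary of $D_i'$.

Put $\psi_\tau=\beta_\tau\alpha_\tau$. On $D_i$ both $\psi_1$ and $\Theta$ take values in the $\epsilon$-ball about $\Theta p_i$, so $|\psi_1-\Theta|\le2\epsilon$; elsewhere $|\psi_1-\Theta|\le2$. Hence $\|\psi_1-\Theta\|_{L^1}\le2\epsilon|\mathbb S|+2\epsilon$, as small as we like.

Fix such an isotopy, and let $H:\bar B^n\to\bar B^n$ be the componentwise harmonic extension of $\psi$; it is smooth on $\bar B^n$. The Poisson kernel $\frac{1-|x|^2}{|\mathbb S||x-y|^n}$ has gradient $\frac n{|\mathbb S|}y$ at $x=0$, so $DH(0)=\frac n{|\mathbb S|}\int\psi(y)y^Td\sigma$ and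
$$\det DH(0)<0. \tag{5}$$
Moreover $|H|^2$ is subharmonic with $\Delta|H|^2=2|DH|^2$. If $|H|=1$ at an interior point, then $|H|^2\equiv1$ and $DH\equiv0$, contradicting (5). So $|H|<1$ inside, and we fix $\eta>0$ with
$$|H(z)|\le1-\eta\quad\text{for }|z|\le\tfrac12. \tag{6}$$

**Step 2: joining convex germs by a convex function.** *Let $x_0<x_1$, and let $u_0,u_1$ be smooth near $x_0,x_1$, with $u_0''>0$ just to the right of $x_0$ and $u_1''>0$ at and just to the left of $x_1$. If*
$$u_0(x_0)+u_0'(x_0)(x_1-x_0)<u_1(x_1),\qquad u_1(x_1)-u_1'(x_1)(x_1-x_0)<u_0(x_0),$$
*there is a smooth $u$ on $[x_0,x_1]$, equal to $u_i$ near $x_i$, with $u''>0$ on $(x_0,x_1)$.*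

This will produce warping functions. Write $\ell=x_1-x_0$. Look for $u(x)=u_0(x_0)+u_0'(x_0)(x-x_0)+\int_{x_0}^x(x-\xi)q(\xi)\,d\xi$. We need $q=u''$ smooth, positive on $(x_0,x_1)$, equal to $u_i''$ near $x_i$, with the right value and slope at $x_1$:
$$\int q=m:=u_1'(x_1)-u_0'(x_0),\qquad\int\tfrac{x_1-x}\ell\,q\,dx=\tfrac1\ell\big(u_1(x_1)-u_0(x_0)-u_0'(x_0)\ell\big)=:m\theta .$$
The two hypotheses say $0<u_1(x_1)-u_0(x_0)-u_0'(x_0)\ell<m\ell$, so $m>0$ and $\theta\in(0,1)$.

For small $\epsilon>0$ let $\xi_0,\xi_1:\mathbb R\to[0,1]$ be smooth cutoffs with $\xi_i=1$ near $x_i$, supported within $\epsilon$ of $x_i$, and put $q_\epsilon=\xi_0u_0''+\xi_1u_1''+\epsilon(1-\xi_0)(1-\xi_1)$. It is positive on $(x_0,x_1)$, has the right germs, and its two integrals $\delta_1,\delta_2$ (without and with the weight $\frac{x_1-x}\ell$) are $O(\epsilon)$. Fix two smooth nonnegative bumps of mass $1$ with compact support in $(x_0,x_1)$, the first near $x_0$ and the second near $x_1$, whose weighted integrals $b_0,b_1$ satisfy $b_1<\theta<b_0$. For $\epsilon$ small, $(m\theta-\delta_2)/(m-\delta_1)\in(b_1,b_0)$, so there are $c_0,c_1>0$ with $c_0+c_1=m-\delta_1$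 and $c_0b_0+c_1b_1=m\theta-\delta_2$. Adding $c_0$ and $c_1$ times the bumps to $q_\epsilon$ gives $q$.

First application, on $[0,1]$: $u_0(s)=1$ for $s\le0$, $u_0(s)=1+e^{-1/s}$ for $s>0$, so $u_0''=e^{-1/s}(s^{-4}-2s^{-3})>0$ for $0<s<\frac12$; and $u_1(s)=2e^{s-1}$. The hypotheses read $1<2$ and $0<1$. We fix the resulting smooth $a:\mathbb R\to\mathbb R$ with
$$a=1\ (s\le0),\qquad a''>0\ (s>0),\qquad a(s)=2e^{s-1}\ (s\ge1).$$
In particular $a\ge1$ and $a'\ge0$.

## 8. Metrics with a flat core and a twisted outside

**Step 3: the metrics.** The parameters $S\ge3$, $S_+\ge S+1$, $L\ge1$, $R$ will be fixed in this order. Write $s=r-L$. Let $\varphi:[0,R+1]\to\mathbb R$ be smooth with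
$$\varphi=r\ (r\le L),\qquad\varphi=La(s)+s\ (L\le r\le r_0:=L+S_++1),\qquad\varphi=\sinh r\ (r\ge R),$$
and $\varphi''>0$ for $r>L$. The first two formulas fit smoothly because $La(s)+s=L+s=r$ for $s\le0$. The gap $[r_0,R]$ is filled by Step 2 once $R=R(L,S_+)$ is large: as $R\to\infty$, eventually $\varphi(r_0)+\varphi'(r_0)(R-r_0)<\sinh R$ and $\sinh R-(R-r_0)\cosh R<\varphi(r_0)$. Since $\varphi'(L)=1$, we have $\varphi'>1$ for $r>L$.

Let $M$ be a closed hyperbolic manifold of injectivity radius $>R+1$, and let $B\subset M$ be a closed ball of radius $R+1$ with center $0$ and polar coordinates $(r,y)$. Let $h$ be the hyperbolic metric outside $B$ and $h=dr^2+\varphi^2\sigma$ on $B$; this is smooth, since $\varphi=\sinh r$ for $r\ge R$. On $B$ the radial and tangential curvatures of $h$ are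
$$-\frac{\varphi''}\varphi\quad\text{and}\quad\frac{1-\varphi'^2}{\varphi^2},$$
and every sectional curvature is a convex combination of these. So $h$ has curvature $\le0$, is flat on the core $\{r\le L\}$, which is a Euclidean ball, and is negatively curved elsewhere.

Let $\Xi:\mathbb R\to[0,1]$ be a fixed smooth step, $0$ on $(-\infty,0]$ and $1$ on $[1,\infty)$, and put $\chi(r)=\Xi\big(\frac{s-2}{S-2}\big)$: the twist is switched on for $2\le s\le S$. Let $\chi_2:[0,\infty)\to[0,1]$ be smooth with $\chi_2=1$ for $r\le R$ and $\chi_2=0$ for $r\ge R+\frac12$. For $r\ge L+S$ in $B$ put $Q_t(r,y)=(r,\psi_{t\chi_2(r)}(y))$, and $Q_t=\mathrm{id}$ outside $B$. Define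
$$g_t=dr^2+\varphi^2\,\psi_{t\chi(r)}^*\sigma\quad(r\le R),\qquad g_t=Q_t^*h\quad\text{on }M\setminus\{r<L+S\}.$$
For $L+S\le r\le R$ we have $\chi=\chi_2=1$ and both formulas give $dr^2+\varphi^2\psi_t^*\sigma$. So $g_t$ is a smooth family of smooth metrics on $M$ with $g_0=h$, and every $g_t$ equals the same flat metric on the core.

**Step 4: curvature of the metrics.** This step fixes $S$. *One can fix $S$, depending only on $(\psi_\tau)$, $\Xi$ and $n$, such that for every $S_+$ there is $L_1$ so that for $L\ge L_1$: $g_t$ has curvature $\le-\frac14$ on $2\le s\le S$ for all $t$, and $h$ has curvature $\le-\frac14$ on $1\le s\le S_++1$.*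

*For $h$.* On this range $\varphi=La+s$ with $a=a'=a''$, and uniformly as $L\to\infty$
$$-\frac{\varphi''}\varphi=-\frac a{a+s/L}\to-1,\qquad\frac{1-\varphi'^2}{\varphi^2}=\frac{L^{-2}-(a+L^{-1})^2}{(a+s/L)^2}\to-1 .$$

*For $g_t$.* Let $s\in[2,S]$ and $y_*\in\mathbb S$, and use coordinates $y=\exp_{y_*}(z/L)$, with $z$ in a $\sigma$-orthonormal frame, $|z|\le1$. Let $G_\tau(\zeta)_{ij}$ be the components of $\exp_{y_*}^*\psi_\tau^*\sigma$; they are smooth in $(\tau,\zeta,y_*)$, which ranges over a compact set ($|\zeta|\le1$). Since $\varphi^2L^{-2}=(a+s/L)^2$,
$$g_t=ds^2+\big(a(s)+\tfrac sL\big)^2\,G_{t\chi}(z/L)_{ij}\,dz^idz^j .$$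
With $S$ fixed and $L\to\infty$ this differs by $O(1/L)$ in $C^2$, uniformly in $(s,y_*,t)$, from
$$ds^2+(2/e)^2e^{2s}(P_s)_{ij}\,dz^idz^j,\qquad P_s=G_{t\chi}(0)=(\psi_{t\chi}^*\sigma)_{y_*}, \tag{7}$$
where $P_s$ does not depend on $z$ and is bounded above and below by positive constants depending only on $(\psi_\tau)$. Curvature is a continuous function of the 2-jet of the metric, so the sectional curvatures of $g_t$ at $(s,y_*)$ converge, uniformly, to those of (7).

For (7) the slices $\{s=\text{const}\}$ are flat, with translation-invariant shape operator
$$A=\tfrac12\big(e^{2s}P\big)^{-1}\big(e^{2s}P\big)'=I+E,\qquad E=\tfrac12P^{-1}P'.$$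
Here $P_s=\hat P\big(t\,\Xi(\frac{s-2}{S-2})\big)$ with $\hat P(\tau)=(\psi_\tau^*\sigma)_{y_*}$. Each derivative in $s$ produces a factor $\frac1{S-2}\le\frac3S$ (as $S\ge3$), so $|E|\le C/S$ and $|E'|\le C/S^2$. Norms may be taken in the frame $z$ or with respect to the slice metric: norms of endomorphisms do not see the scalar factor $e^{2s}$, and $P$ is bounded above and below. For $Y,Z,W$ tangent to the slices,
$$R(Y,\partial_s)\partial_s=-(A'+A^2)Y,\qquad\langle R(Y,Z)Z,Y\rangle=-\big(\langle AY,Y\rangle\langle AZ,Z\rangle-\langle AY,Z\rangle^2\big),$$
by the Riccati equation and by the Gauss equation with flat slices. Also $\langle R(Y,Z)W,\partial_s\rangle=0$ by Codazzi, because $A$ is parallel along the slices. Since $A'+A^2=I+2E+E^2+E'=I+O(1/S)$, in orthonormal frames the curvature tensor of (7) differs from that of constant curvature $-1$ by $O(1/S)$. Choose $S$ so that all sectional curvatures of (7) are $\le-\frac12$, and then take $L$ large.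

Consequently, for $L\ge L_1$, all $g_t$ have curvature $\le0$, and curvature $<0$ off the core. Indeed, for $r\le L+2$ we have $\chi=0$ and $g_t=h$; the range $2\le s\le S$ was just treated; and for $r\ge L+S$ and outside $B$ the map $Q_t$ is an isometry onto a region of $(M,h)$ off the core.

## 9. The comparison map and a distance bound independent of $L$

**Step 5: the comparison map and its barrier.** Here we write down the almost harmonic map and the function that will absorb its defects. Let $g=g_1$ and define $F:M\to M$ by
$$F(x)=L\,H(x/L)\ \text{on the core},\qquad F(r,y)=(r,\psi(y))\ (L\le r\le R),\qquad F=Q_1\ (r\ge L+S\text{ and outside }B).$$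
At $r=L$ the first two formulas agree because $H=\psi$ on $\mathbb S$, and for $L+S\le r\le R$ the last two agree. So $F$ is well defined and continuous, and it is smooth on $\{r\le L\}$ and on $\{r\ge L\}$, up to the boundary in each case. It is the identity outside $\{r<R+\frac12\}$ and maps $B$ into $B$. The straight-line homotopy in $B$, in the coordinates $x=ry$, extended by the constant homotopy, joins $\mathrm{id}$ to $F$. Hence the lift $\tilde F$ of (F6) maps each lifted copy of $B$, and each lifted core, to itself.

The following constants depend only on $n,(\psi_\tau),a,\Xi,S$, not on $L\ge1$ or $S_+$.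

*Where $F$ is harmonic.* On the open core the components of $F$ are harmonic and the target is flat, so $\tau(F)=0$. On $\{s\ge S\}$, including the outside of $B$, $F=Q_1$ is a local isometry $(M,g)\to(M,h)$, so $\tau(F)=0$.

*Tension in the shell.* On $0<s\le S$ we claim $|\tau(F)|\le T$. Let $\sigma_s=\psi_\chi^*\sigma$, so that $g=ds^2+\varphi^2\sigma_s$. In the coordinate formula for $\tau$, mixed terms vanish because $\partial_s\psi=0$ and $g$ has no $ds\,dy$ terms, and the target Christoffel symbol with upper index $s$ is $-\varphi\varphi'\sigma$ on the sphere directions. So the $s$-component is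
$$\Delta_gs-\frac{\varphi'}\varphi\operatorname{tr}_{\sigma_s}(\psi^*\sigma),$$
and the tangential component is $\varphi^{-2}\tau\big(\psi:(\mathbb S,\sigma_s)\to(\mathbb S,\sigma)\big)$, whose $h$-length is $O(\varphi^{-1})$ with $\varphi\ge L\ge1$. Further
$$\Delta_gs=(n-1)\frac{\varphi'}\varphi+\tfrac12\operatorname{tr}(\sigma_s^{-1}\partial_s\sigma_s),\qquad0\le\frac{\varphi'}\varphi=\frac{La'+1}{La+s}\le a'+1 ,$$
the last because $a\ge1$ and $La+s\ge1$. The metrics $\sigma_s$ run through the compact family $\psi_\tau^*\sigma$, so all these quantities are bounded as claimed.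

*Laplacian of $s$.* By the same formulas $|\Delta_gs|\le C_0$ on $0\le s\le S$ (one-sided at $s=0$). For $S\le s$, $r\le R$, the metric $\sigma_s=\psi^*\sigma$ is constant in $s$, so $\Delta_gs=(n-1)\varphi'/\varphi\ge0$.

*The kink.* On $\{r=L\}$ the outer derivative $\partial_rF^+$ is a unit vector and the inner one is $\partial_rF^-=DH(y)y$, so $|\partial_rF^+-\partial_rF^-|\le J:=1+\sup|DH|$.

Set $\kappa=\frac{n-1}2\tanh\frac12$. Choose a smooth $w:[0,\infty)\to[0,\infty)$ and $S_+\ge S+1$ with
$$w(0)=J+1,\quad w'\ge T+1+C_0w\text{ on }[0,S],\quad w'\ge-\tfrac\kappa2\text{ on }[S,\infty),\quad w=0\text{ on }[S_+,\infty). \tag{8}$$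
To see that this exists, solve $w'=T+1+C_0w$ on $[0,S]$. On $[S,S+1]$ let $w'\ge0$ be the derivative of that solution, continued past $S$, times a cutoff that is $1$ near $S$ and vanishes near $S+1$. On $[S+1,\infty)$ let $w'\in[-\frac\kappa2,0]$ be smooth, compactly supported in $(S+1,\infty)$, with integral $-w(S+1)$. This defines $S_+$.

Put $v=0$ on the core, $v=\int_0^sw$ for $s\ge0$, and $v\equiv V:=\int_0^\infty w$ for $s\ge S_+$ and outside $B$. Then $0\le v\le V$, and $v$ is smooth on each side of $\{r=L\}$. Let $D=1+V$; it does not depend on $L$.

**Step 6: the harmonic map stays within $D$ of $F$.** *For $L\ge L_1(S_+)$, every harmonic $f:(M,g)\to(M,h)$ homotopic to $\mathrm{id}$ satisfies $\rho:=d_{\tilde h}(\tilde F,\tilde f)\le D$.*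

Here $\tilde F,\tilde f$ are the lifts of (F6), so $\rho$ is deck-invariant and is a function on $M$; $(\tilde M,\tilde h)$ is a Hadamard manifold. Let $p$ be a maximum point of $u=\rho+v$. If $\rho(p)\le1$, then $\rho\le u\le u(p)\le1+V=D$ everywhere and we are done. Suppose $\rho(p)>1$. Where $\rho>1$ and off $\{r=L\}$ we may use (4), with $\tau(f)=0$. We exclude every position of $p$.

1. *$p$ in the open core.* There $u=\rho$, and $\Delta\rho\ge0$ near points with $\rho>1$, since $\tau(F)=0$ and the Hessian is $\ge0$. By the strong maximum principle the set where $u=u(p)$ is open and closed in the open core. So $u=u(p)$ on the core and, by continuity, on $\{r=L\}$, with $\rho=u(p)>1$ there. So we are in case 2.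

2. *$p\in\{r=L\}$.* At a maximum $\partial_r^+u(p)\le0\le\partial_r^-u(p)$. Since $f$ is smooth, its contributions to the one-sided derivatives cancel in the difference, and
$$\partial_r^+u-\partial_r^-u=\langle\nabla_1d,\partial_rF^+-\partial_rF^-\rangle+w(0)\ge-J+J+1=1 ,$$
a contradiction.

3. *$0<s(p)\le S$.* Here $\Delta\rho\ge-|\tau(F)|\ge-T$, and as $|\nabla s|=1$, $\Delta v=w'+w\,\Delta_gs\ge T+1+C_0w-C_0w=T+1$. So $\Delta u(p)\ge1$, a contradiction.

4. *$S\le s(p)\le S_+$.* The point $\tilde F(p)$ lies at level $s(p)\in[S,S_+]$ of a lifted ball. The geodesic from it to $\tilde f(p)$ has length $\rho(p)>1$. Since $s$ is 1-Lipschitz and $S\ge3$, its first unit-length piece stays in $1\le s\le S_++1$ (inside the lifted ball, as $L+S_++1=r_0<R$), where the curvature of $h$ is $\le-\frac14$. At $p$, $\tau(F)=0$ and $dF$ is isometric, so the $dF(e_i)$ are orthonormal and $\sum_i|dF(e_i)^\perp|^2=n-1$. By (3) with $c=\frac14$, $\ell=1$, we get $\Delta\rho\ge\frac12\tanh\frac12\,(n-1)=\kappa$. Also $\Delta v=w'+w\,\Delta_gs\ge-\frac\kappa2$, because $w\ge0$ and $\Delta_gs\ge0$. So $\Delta u(p)\ge\frac\kappa2>0$, a contradiction.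

5. *$p\in\Omega=\{s>S_+\}\cup(M\setminus B)$.* This set is connected, being the complement of a closed ball. On it $v\equiv V$, and $\Delta\rho\ge0$ near points with $\rho>1$, since $\tau(F)=0$. Points of $\Omega$ where $u=u(p)$ have $\rho=u(p)-V=\rho(p)>1$. So by the strong maximum principle $u=u(p)$ on $\bar\Omega$, with $\rho>1$ there, and we are in case 4 at $s=S_+$: a contradiction.

## 10. The Jacobian at the center of the core

**Step 7: the harmonic map reverses orientation at the center.** *For $L$ large, depending only on $n$ and the fixed choices, every harmonic $f:(M,g_1)\to(M,h)$ homotopic to $\mathrm{id}$ has the following property. Let $\tilde0$ be the center of a lifted core $\tilde C\subset\tilde M$. Then $\tilde f(\tilde0)\in\operatorname{int}\tilde C$ and $\det D\tilde f(\tilde0)<0$ in the Euclidean coordinates of $\tilde C$.*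

Take $L\ge L_1$ with $L>D/\eta$. For $|x|\le L/2$ in $\tilde C$ we have $\tilde F(x)\in\tilde C$ and $|\tilde F(x)|\le L(1-\eta)$ by (6). By Step 6, $\tilde f(x)$ is within $L(1-\eta)+D<L$ of $\tilde0$. Since $\tilde C$ is the ball of radius $L$ about $\tilde0$ in $(\tilde M,\tilde h)$, $\tilde f(x)\in\operatorname{int}\tilde C$. A ball in a Hadamard manifold is convex, so distances in $\tilde M$ between points of $\tilde C$ are Euclidean distances. Thus $\Phi_L(z)=\tilde f(Lz)/L$, $|z|\le\frac12$, is a map between Euclidean balls whose components are harmonic functions, and $|\Phi_L-H|\le D/L$. Interior gradient estimates for the harmonic map $\Phi_L-H$ on $|z|\le\frac12$ give $|D\Phi_L(0)-DH(0)|\le CD/L$ with $C=C(n)$. By (5), $\det D\tilde f(\tilde0)=\det D\Phi_L(0)<0$ for $L$ large.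

Fix such an $L$ and then $R$, and set $R_n=R+1$. None of the choices depends on $M$.

## 11. Strict negativity, analytic metrics, and the end of the proof

The metrics $g_t$ are flat on the core and not analytic, while Theorem B needs analytic metrics and a negatively curved target. The conclusion of Step 7 is robust, so we can approximate.

**Step 8: real-analytic negatively curved metrics.** Let $\zeta$ be smooth with $\zeta=r^3$ for $r\le L+1$ and $\zeta=0$ for $r\ge L+2$. Let $g_t^\varepsilon$ be defined as $g_t$, with $\varphi_\varepsilon=\varphi+\varepsilon\zeta$ in place of $\varphi$ for $r\le L+2$, where $\chi=0$, and $g_t^\varepsilon=g_t$ elsewhere. Then $g_t^\varepsilon-g_t=(2\varepsilon\varphi\zeta+\varepsilon^2\zeta^2)\sigma$. Near $0$ this is $(2\varepsilon+\varepsilon^2r^2)\,r^4\sigma$, and $r^4\sigma=|x|^2|dx|^2-(x\cdot dx)^2$, so it is smooth and tends to $0$ in $C^\infty$ as $\varepsilon\to0$, independently of $t$. *For small $\varepsilon>0$ all $g_t^\varepsilon$ are negatively curved.*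

For $r\le L+2$ the metric is rotationally symmetric and we read off the radial and tangential curvatures. On $(0,L+1]$, $\varphi_\varepsilon''\ge6\varepsilon r>0$ and $\varphi_\varepsilon'\ge1+3\varepsilon r^2>1$, so both are negative. At $r=0$, where $\varphi_\varepsilon=r+\varepsilon r^3$, all curvatures equal $-6\varepsilon$. On $[L+1,L+2]$, $\varphi''$ and $\varphi'-1$ are bounded below by positive constants, so small $\varepsilon$ is harmless. For $s\ge2$ and outside $B$ nothing has changed and Step 4 applies.

Now give $M$ the real-analytic structure of its hyperbolic metric. Let $\nabla^*\nabla$ be the rough Laplacian of the hyperbolic metric on symmetric 2-tensors (on functions the analogous operator is $-\Delta$), and let $P_N$ be the $L^2$-projection onto the span of its eigentensors of eigenvalue $\le N$. Eigentensors are real-analytic, as solutions of an elliptic system with analytic coefficients, and $P_N$ has finite rank. Since $P_N$ commutes with $\nabla^*\nabla$, it has norm $\le1$ in the Sobolev norms $\|(1+\nabla^*\nabla)^{k/2}\cdot\|_{L^2}$ and converges strongly to $\mathrm{Id}$ there. By the norm bound, the convergence is uniform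 on compact sets, in particular on $\{g_t^\varepsilon\}_{t\in[0,1]}$. By Sobolev embedding it is uniform there in every $C^j$.

For each $j\ge1$ choose first $\varepsilon_j<1/j$ such that all $g_t^{\varepsilon_j}$ are negatively curved and within $1/j$ of $g_t$ in $C^j$. Then choose $N_j$ such that for all $t$ the tensor $k_t^{(j)}:=P_{N_j}g_t^{\varepsilon_j}$ is a negatively curved metric within $1/j$ of $g_t^{\varepsilon_j}$ in $C^j$. This is possible because being a negatively curved metric is a $C^2$-open condition and $\{g_t^{\varepsilon_j}\}_t$ is compact. For each $j$, $t\mapsto k_t^{(j)}$ is a continuous path in a finite-dimensional space of analytic tensors, so it is a $C^\infty$-continuous path of real-analytic negatively curved metrics; and $k_t^{(j)}\to g_t$ in $C^\infty$ uniformly in $t$.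

Let $f_t^{(j)}:(M,k_t^{(j)})\to(M,k_0^{(j)})$ be the harmonic map homotopic to $\mathrm{id}$. By (F2), a subsequence of $f_1^{(j)}$ converges in $C^\infty$ to some harmonic map $f:(M,g_1)\to(M,g_0)=(M,h)$ homotopic to $\mathrm{id}$. The curvature of $h$ is only $\le0$ and we claim no uniqueness for this limit; Step 7 was proved for every such $f$. By (F6) the lifts converge too. So for some $j$,
$$\tilde f_1^{(j)}(\tilde0)\in\operatorname{int}\tilde C\quad\text{and}\quad\det D\tilde f_1^{(j)}(\tilde0)<0. \tag{9}$$
Fix this $j$ and drop it from the notation.

**Step 9: $f_1$ is not injective, and Theorem B applies.** Orient $\tilde M\cong\mathbb R^n$. The lift $\tilde f_1$ is joined to $\mathrm{id}$ by a lifted homotopy, which moves points a bounded distance and is therefore proper. So $\tilde f_1$ is proper of degree $1$. Suppose $f_1$ were injective. It is onto, being homotopic to $\mathrm{id}$, so it would be a homeomorphism, and so would $\tilde f_1$. All local degrees of $\tilde f_1$ would then be $+1$. But $\tilde0$ and $\tilde f_1(\tilde0)$ lie in the same coordinate ball $\tilde C$, and (9) gives local degree $-1$ at $\tilde0$. This contradiction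 shows that $f_1$ is not injective, which proves Theorem D. In particular $f_1$ is not a diffeomorphism.

On the other hand $f_0=\mathrm{id}$, by uniqueness, and this is a diffeomorphism. Theorem B, applied to the paths $k_t$ on the domain and the constant path $k_0$ on the target, gives $t_*\in(0,1]$ for which the harmonic map
$$f_{t_*}:(M,k_{t_*})\to(M,k_0)$$
between closed negatively curved real-analytic manifolds is a homeomorphism but not a diffeomorphism. It is real-analytic by (F3), and it is the $C^\infty$-limit of the harmonic diffeomorphisms $f_t$, $t\uparrow t_*$. Its differential is singular at some point $p$. If $f_{t_*}^{-1}$ were differentiable at $f_{t_*}(p)$, the chain rule would make $df_{t_*}(p)$ invertible; so it is not. This proves Theorem A, and with it Theorem C. $\blacksquare$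

**Remark.** The singular set $Z=\{df_{t_*}\text{ not invertible}\}$ is a nonempty analytic subset, and it is nowhere dense. For if it had interior points, analyticity and connectedness of $M$ would give $Z=M$; but $f_{t_*}(Z)$ has measure zero by Sard's theorem, while $f_{t_*}$ is onto. By the inverse function theorem, $f_{t_*}^{-1}$ is real-analytic off the closed null set $f_{t_*}(Z)$, and by the chain rule it is not differentiable at any point of $f_{t_*}(Z)$. Compare $P_0$ in Section 2: there $Z=\{x=0\}$, and the inverse involves the cube root $x=(u-zv)^{1/3}$.
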